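# Under $\diamondsuit$: a countably compact Fréchet group whose square is not Fréchet

## 1. The guess that countably compact Fréchet groups multiply well

All topological groups are Hausdorff, and products carry the product topology. A space $X$ is *Fréchet* (Fréchet–Urysohn) if, whenever $x\in X$ lies in the closure of $A\subseteq X$, some sequence of points of $A$ converges to $x$. A space is *countably compact* if every countable open cover has a finite subcover; equivalently, every infinite subset has an accumulation point. It is *sequentially compact* if every sequence has a convergent subsequence; this implies countable compactness. A group is *boolean* if $2g=0$ for all $g$. We write boolean groups additively and treat them as vector spaces over $\mathbb F_2$.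

Are there countably compact Fréchet groups $H$ and $G$ such that $H\times G$ is not Fréchet? The answer one would first guess is no. Here is the tempting argument. Let $(x,y)$ be in the closure of $A\subseteq H\times G$. Choose points of $A$ whose first coordinates converge to $x$, and use compactness of $G$ to pass to a subsequence whose second coordinates converge, to $y'$ say. But nothing makes $y'$ equal to $y$. Replacing $A$ by $A\cap(H\times V)$ for a neighborhood $V$ of $y$ puts $y'$ into $\overline V$ for that one $V$, and there may be uncountably many $V$ to deal with.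

Still, the guess survives the simple tests.

**Test 1: metrizable groups.** Products of two metrizable groups are metrizable, hence Fréchet.

**Test 2: compact boolean groups.** By Pontryagin duality a compact boolean group is $\mathbb F_2^J$ for some set $J$. If $J$ is uncountable, the constant vector $1$ is in the closure of the set of finitely supported vectors. A sequence of such vectors vanishes outside a countable set, so it does not converge to $1$. Hence a compact boolean Fréchet group has countable $J$, is metrizable, and Test 1 applies.

**Test 3: a non-metrizable example.** Let $\Sigma\le\mathbb F_2^{\omega_1}$ consist of the vectors with countable support. A sequence in $\Sigma$ lies in $\mathbb F_2^S$ for some countable $S$, which is compact metrizable, so $\Sigma$ is sequentially compact. To see that it is Fréchet, let $0\in\overline A$ (this is enough, by translation). Choose $a_0,a_1,\dots\in A$ inductively, list the support of $a_i$ as $s_{i,0},s_{i,1},\dots$ (with repetitions if necessary; no condition if it is empty), and choose $a_k\in A$ vanishing at all $s_{i,l}$ with $i,l<k$. A coordinate $\gamma$ outside all supports is never hit,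 and if $\gamma=s_{i,l}$ then $a_k(\gamma)=0$ for $k>\max(i,l)$. So $a_k\to0$. The square of $\Sigma$ is isomorphic to $\Sigma$ (split $\omega_1$ into two sets of size $\omega_1$), so it is Fréchet too.

**Test 4: one metrizable factor.** This needs an observation that will return.

**Observation 1.1.** Let $G$ be a non-discrete boolean Fréchet topological group, and let $A_m\subseteq G$ satisfy $0\in\overline{A_m}$ for all $m\in\omega$. Then there are $m_0<m_1<\cdots$ and $g_i\in A_{m_i}$ with $g_i\to0$.

*Proof.* As $0\in\overline{G\setminus\{0\}}$, there are nonzero $c_m\to0$. Topological groups are regular, so there is an open $U_m\ni0$ with $c_m\notin\overline{U_m}$. Put $A_m'=A_m\cap U_m$; still $0\in\overline{A_m'}$, so $c_m\in\overline{c_m+A_m'}$. As $c_m\to0$, we get $0\in\overline{\bigcup_m(c_m+A'_m)}$. So there is a sequence $c_{m_i}+g_i\to0$ with $g_i\in A'_{m_i}$. If one value $m$ occurred infinitely often among the $m_i$, then along those $i$ we would have $g_i\to c_m$, so $c_m\in\overline{U_m}$, a contradiction. So we may pass to a subsequence with $m_i$ strictly increasing. Then $c_{m_i}\to0$, and $g_i=(c_{m_i}+g_i)+c_{m_i}\to0$. $\square$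

Now let $H$ be metrizable and $G$ boolean Fréchet. If $G$ is discrete, then $H\times G$ is metrizable. Otherwise, let $(e,0)\in\overline A$ (by translation this is the general case), let $V_0\supseteq V_1\supseteq\cdots$ be a base at the identity $e$ of $H$, and let $A_m=\{g:(h,g)\in A\text{ for some }h\in V_m\}$. Then $0\in\overline{A_m}$, and the observation gives $(h_i,g_i)\in A$ with $h_i\in V_{m_i}$ and $g_i\to0$, so $(h_i,g_i)\to(e,0)$.

So a boolean counterexample needs two non-metrizable factors, and neither of them can be compact. The tests do not decide the matter. Shibakov's paper "Precompact groups and convergence", arXiv:1903.09236 (2019), from which the question is taken, states: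

(i) it is consistent with ZFC that no two countably compact Fréchet groups have a non-Fréchet product.

So the guess cannot be refuted in ZFC alone. It can be refuted under the axiom $\diamondsuit$.

Recall that a subset of $\omega_1$ is *stationary* if it meets every closed unbounded subset of $\omega_1$. The axiom $\diamondsuit$ says that there are sets $B_\delta\subseteq\delta$ $(\delta<\omega_1)$ such that for every $B\subseteq\omega_1$ the set $\{\delta:B\cap\delta=B_\delta\}$ is stationary. It implies CH and it holds in $L$.

**Theorem 1.2.** Assume $\diamondsuit$. For every integer $n\ge1$ there is a Hausdorff boolean topological group $G$ (a subgroup of some $\{0,1\}^I$ with $|I|\le\omega_1$) which is sequentially compact, hence countably compact, such that $G^n$ is Fréchet and $G^{n+1}$ is not Fréchet.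

**Corollary 1.3.** It is consistent with ZFC that there are countably compact Fréchet groups $H$ and $G$ with $H\times G$ not Fréchet, and one can take $H=G$. Together with (i), the existence of such groups is independent of ZFC.

The corollary is the case $n=1$ of the theorem together with the consistency of $\diamondsuit$. The rest of the lecture proves the theorem. The proof is the same for all $n$; on a first reading put $n=1$.

## 2. Arrays with null columns

Fix $n\ge1$ and put $D=\omega\times\omega$. The set $\{m\}\times\omega$ is the $m$-th *column* of $D$. A set $f\subseteq D$ is **column-finite** if it meets each column in a finite set. For instance $\{(m,0):m\in\omega\}$ and $\{(m,k):k\le m\}$ are column-finite, and a column is not. A family $(g_d)_{d\in f}$ in a topological group is *null* if each neighborhood of $0$ contains all but finitely many of its members.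

The next lemma says what $G$ must contain so that $G^{n+1}$ fails to be Fréchet.

**Lemma 2.1.** Let $G$ be a Hausdorff boolean topological group, and let $x^s_d\in G\setminus\{0\}$ ($0\le s\le n$, $d\in D$) be such that $\lim_kx^s_{(m,k)}=0$ for all $s$ and $m$. Suppose that there is no infinite column-finite $f\subseteq D$ for which all the families $(x^s_d)_{d\in f}$, $s\le n$, are null. Then $G^{n+1}$ is not Fréchet.

*Proof.* Put $b_m=x^0_{(0,m)}$. Then $b_m\ne0$ and $b_m\to0$. Let
$$A=\bigl\{\bigl(x^0_{(m,k)},x^1_{(m,k)},\dots,x^{n-1}_{(m,k)},\,x^n_{(m,k)}+b_m\bigr):m,k\in\omega\bigr\}\subseteq G^{n+1}.\tag{1}$$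
For fixed $m$ and $k\to\infty$ these points converge to $(0,\dots,0,b_m)$, and $b_m\to0$. So $0\in\overline A$.

Suppose that a sequence in $A$, given by indices $d_i=(m_i,k_i)$, converges to $0$. Since $n\ge1$, the first coordinate is $x^0_{d_i}$, so $x^0_{d_i}\to0$. As $x^0_d\neq0$ for every $d$, each $d$ occurs only finitely often among the $d_i$, and we may pass to a subsequence with distinct $d_i$. If some value $m$ occurred infinitely often among the $m_i$, then along those $i$ we would have $k_i\to\infty$, and the last coordinate would tend to $b_m\ne0$, a contradiction. So we may assume that the $m_i$ are strictly increasing. Then $f=\{d_i:i\in\omega\}$ is infinite and column-finite. Since $b_{m_i}\to0$, the last coordinate gives $x^n_{d_i}\to0$, and the other coordinates give $x^s_{d_i}\to0$ for $s<n$. So all $(x^s_d)_{d\in f}$ are null, a contradiction. $\square$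

If $G^n$ is to be Fréchet, there is pressure in the opposite direction. Apply Observation 1.1 to $G^n$ and $A_m=\{(x^0_{(m,k)},\dots,x^{n-1}_{(m,k)}):k\in\omega\}$: there is an infinite column-finite $f$ along which $x^0,\dots,x^{n-1}$ are all null. The same holds for any $n$ of the arrays. So we need $n+1$ arrays such that *any $n$ of them have common null selections, and all $n+1$ never have one*.

## 3. Where the direct induction breaks

Under $\diamondsuit$ one builds $G$ as an increasing union of groups $K^\xi$, $\xi<\omega_1$, together with increasing countable families $\Phi^\xi$ of homomorphisms $K^\xi\to\mathbb F_2$ ("characters"). In the end $G$ carries the coarsest topology that makes all characters continuous. Declaring that $a_i\to c$ is a promise: each character added later must take the value $\varphi(c)$ at almost all $a_i$. There are three tasks.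

* (A) Every sequence must get a convergent subsequence (sequential compactness).
* (B) If $0$ is in the closure of $A\subseteq G^n$, some sequence in $A$ must be made convergent to $0$. At a countable stage, $\diamondsuit$ offers a set having $0$ in its closure for the characters present so far.
* (C) For each infinite column-finite $f\subseteq D$, some character must be $1$ at infinitely many $x^s_d$, $d\in f$, for some $s\le n$.

Take $n=1$, with two arrays $x^0$ and $x^1$. Let $f=\{d_i:i\in\omega\}$ be infinite and column-finite, and suppose that every character present vanishes at almost all $x^0_{d_i}$ and almost all $x^1_{d_i}$.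

*First danger, in task (A).* The natural limit for $x^0_{d_i}$ is $0$. If we promise $x^0_{d_i}\to0$, and then in the same way promise $x^1_{d_i}\to0$, task (C) for this $f$ can never be carried out. This is easily avoided: let $x^0_{d_i}$ converge to a *new* point $p$ with $\varphi(p)=0$ for all characters $\varphi$ present. Later characters may distinguish $p$ from $0$.

*Second danger, in task (B).* Let $\diamondsuit$ offer the set of points $a_i=x^0_{d_i}+x^1_{d_i}$. Now the limit has to be $0$. If we send both summands to $0$, then $f$ is lost. If we attach only the sums, $a_i\to0$, and later have to send $x^0_{d_i}$ to $0$ along a subsequence, then $x^1_{d_i}=a_i+x^0_{d_i}$ is dragged to $0$ as well: an invisible relation between the arrays has been created. This is where the direct approach stops.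

The way out is to attach the summands individually and to give them *equal new limits*: $x^0_{d_i}\to p$ and $x^1_{d_i}\to p$ with $p\ne0$. Then $a_i\to p+p=0$, and $f$ is safe, since a character that is $1$ at $p$ is $1$ at almost all $x^0_{d_i}$.

In general, task (B) prescribes the limits of $n$ linear combinations of pieces $z^r_i$, each piece being a member of an array. This is a linear system for the limits $c^r$ of the pieces, of rank at most $n$. With fresh points as free variables it has a solution in which at most $n$ of the $c^r$ are $0$. There are $n+1$ arrays, so for each index $d_i^r$ used by such a piece, at least one of the elements $x^0_{d_i^r},\dots,x^n_{d^r_i}$ is not being sent to $0$ and can be kept away from $0$. This count, $n<n+1$, is the heart of the proof. The rest is bookkeeping that makes "attach", "invisible relation" and "kept away" precise.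

## 4. Chains of compact groups

We write $\langle\cdot\rangle$ for linear span and $\Sigma u$ for the sum of the elements of a finite set $u$. *Thinning* a sequence means passing to a subsequence. We shall use the $\Delta$-system lemma in the following form: *if $v_i$ ($i\in\omega$) are sets of bounded finite size, there are a subsequence and a set $R$ with $v_i\cap v_{i'}=R$ for all $i\ne i'$ in it* (possibly $v_i=R$ for all $i$). The proof is by induction on the bound. If some point lies in infinitely many $v_i$, restrict to these, remove the point, use the induction hypothesis, and put the point into the root. Otherwise each point is in only finitely many $v_i$, so one can choose pairwise disjoint $v_i$ one after the other, and $R=\emptyset$.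

**Definition (chain).** A *chain* on a boolean group $K$ is a sequence $K_0\le K_1\le\cdots$ of subgroups with $K=\bigcup_jK_j$, where each $K_j$ carries a compact metrizable group topology and is a topological subgroup of $K_{j+1}$ (closed, by compactness). A *continuous character* of the chain is a homomorphism $\varphi:K\to\mathbb F_2$ that is continuous on each $K_j$. A chain $(L_i)$ on $L$ *extends* $(K_j)$ if $K\le L$ and each $K_j$ is a topological subgroup of some $L_i$. *Reindexing* means passing to a subsequence $(K_{j_l})_l$. This changes neither $K$ nor the continuous characters, and each of the two chains extends the other.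

*Example.* Let $K_j=\mathbb F_2^{j\times\omega}$ with the product topology, included in $K_{j+1}$ by extending by $0$. Then $K$ consists of the $0$-$1$ matrices with finitely many nonzero columns. Note that we put no topology on $K$ itself.

Compactness does two things for us: sequences in a fixed $K_j$ have convergent subsequences, and a sequence that converges in $K_j$ keeps converging in all extensions of the chain.

**Fact 4.1.** Let $(K_j)$ be a chain.

(a) Every continuous character of $K_j$ extends to a continuous character of the chain.

(b) If $y_l\in K_{l+1}\setminus K_l$ for all $l\in\omega$, there is a continuous character $\psi$ of the chain with $\psi(y_l)=1$ for all $l$.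

(c) Some countable set of continuous characters separates the points of $K$.

*Proof.* Characters of a closed subgroup of a compact abelian group extend to the whole group (Hewitt–Ross, *Abstract Harmonic Analysis I*, 24.12). On boolean groups they have values $\pm1$, so they are the continuous homomorphisms to $\mathbb F_2$.

(a) Extend from $K_j$ to $K_{j+1}$, then to $K_{j+2}$, and so on, and take the union.

(b) Start with $0$ on $K_0$. Given $\psi$ on $K_l$, extend it to $K_{l+1}$. If the value at $y_l$ is $1$, keep it. If it is $0$, add a continuous character of $K_{l+1}$ that vanishes on $K_l$ and is $1$ at $y_l$; it comes from a character of the compact group $K_{l+1}/K_l$ that is nontrivial at the nonzero image of $y_l$.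

(c) The continuous characters of the compact group $K_j$ separate its points. There are only countably many, because distinct $\pm1$-valued functions have distance $2$ in the separable space $C(K_j)$. Extend all of them, for all $j$, by (a). Two points of $K$ lie in a common $K_j$. $\square$

**What the next lemma is for.** It makes finitely many given sequences converge to $0$, inside one compact group, and it controls which old elements enter the new compact groups.

**Lemma 4.2.** Let $(K_j)$ be a chain on $K$, $P$ a finite nonempty set, and $b_l^t\in K_{l+1}$ ($l\in\omega$, $t\in P$) such that for every $l$ the elements $b_l^t$ ($t\in P$) are linearly independent modulo $K_l$. Then there is a chain $(K_j')$ on some $K'\ge K$, with each $K_j$ a topological subgroup of $K_j'$, such that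

(i) $K_j'\cap K=K_j+\langle b_l^t:l\in\omega,t\in P\rangle$;

(ii) $b_l^t\in K_0'$, and $\lim_lb_l^t=0$ in $K_0'$ for each $t$;

(iii) every continuous character of $K$ that vanishes at all but finitely many $b_l^t$ extends to a continuous character of $K'$.

*Example.* Let $K_j=\langle e_0,\dots,e_{j-1}\rangle$ be finite, let $K=\bigcup_jK_j$ be the group of finitely supported vectors, and let $b_l=e_l$, $|P|=1$. Then the construction below gives $K_j'=\mathbb F_2^\omega$ for all $j$: the map $(k,g)\mapsto k+g$ from $K\times\mathbb F_2^\omega$ onto $\mathbb F_2^\omega$ has exactly the subgroup $N$ of the proof as its kernel.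

*Proof.* Let $C=\mathbb F_2^{\omega\times P}$ with the product topology. For finite $e\subseteq\omega\times P$ let $b_e=\sum_{(l,t)\in e}b_l^t$, let $1_e\in C$ be the indicator of $e$, and put $N=\{(b_e,1_e):e\text{ finite}\}\le K\times C$.

*If $b_e\in K_j$, then $e\subseteq j\times P$.* Let $e\ne\emptyset$, let $l$ be the largest first coordinate in $e$, and suppose $l\ge j$. The terms with smaller first coordinate lie in $K_l$, and so does $b_e\in K_j$. So a nontrivial sum of the $b_l^t$ ($t\in P$) lies in $K_l$, against independence.

Hence $N_j=N\cap(K_j\times C)$ is finite. Let $K'=(K\times C)/N$, and let $K_j'$ be the image of $K_j\times C$ with the topology of $(K_j\times C)/N_j$. This is compact metrizable. The inclusions $K'_j\to K_{j+1}'$ are well defined, continuous and injective, because $N_{j+1}\cap(K_j\times C)=N_j$. The maps $K_j\to K_j'$, $k\mapsto[(k,0)]$, are continuous, and injective because $(k,0)\in N$ forces $1_e=0$, $e=\emptyset$, $k=0$. Continuous injective homomorphisms of compact groups are embeddings. Identify $k$ with $[(k,0)]$.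

Since $(b_l^t,1_{\{(l,t)\}})\in N$, we have $b_l^t=[(0,1_{\{(l,t)\}})]\in K_0'$. As $1_{\{(l,t)\}}\to0$ in $C$ for $l\to\infty$, this gives (ii), and also "$\supseteq$" in (i). For "$\subseteq$", let $[(k,0)]=[(k',g)]$ with $k'\in K_j$. Then $(k+k',g)\in N$, so $g=1_e$ and $k=k'+b_e$ for some $e$.

For (iii), let $\varphi$ be such a character and consider $(k,g)\mapsto\varphi(k)+\sum_{(l,t)}g(l,t)\varphi(b_l^t)$. The sum has finitely many nonzero terms, so the map is continuous on each $K_j\times C$. At $(b_e,1_e)$ its value is $\varphi(b_e)+\varphi(b_e)=0$. So it induces a continuous character of $K'$ extending $\varphi$. $\square$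

## 5. Almost independence, and attaching without hidden relations

Let $Z\subseteq K$; later, $Z$ will be the set of all $x_d^s$. Put $Z^{(k)}=\{\Sigma u:u\subseteq Z,\ |u|\le k\}$. Then $Z^{(k)}+Z^{(k')}\subseteq Z^{(k+k')}$.

**Definition (almost independence).** A subgroup $L$ is *almost independent* (a.i.) if there is no infinite family of pairwise disjoint nonempty finite sets $u\subseteq Z\setminus L$ of bounded size with $\Sigma u\in L$ for all its members.

*Example.* Let $Z$ be the set of the unit vectors $e_{(m,k)}$ in the example $K_j=\mathbb F_2^{j\times\omega}$ of Section 4. A nonempty sum of unit vectors outside $K_j$ is never in $K_j$, so $K_j$ is a.i. *Non-example.* Suppose that $x^0_{d_i}+x^1_{d_i}\in L$ and $x^0_{d_i},x^1_{d_i}\in Z\setminus L$ for infinitely many $d_i$, all these elements being distinct. The sets $\{x^0_{d_i},x^1_{d_i}\}$ show that $L$ is not a.i. This is the invisible relation of Section 3.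

**What the next lemma is for.** It attaches sequences $z^r$ of members of $Z$ and sequences $a^t$ far from $Z$, with prescribed limits, so that no members of $Z$ other than the $z^r_l$ enter the new compact groups, and almost independence is preserved.

**Lemma 5.1.** Let $(K_j)$ be a chain on $K\supseteq Z$ with all $K_j$ a.i. Let $Q,T,Y$ be finite pairwise disjoint index sets with $Q\cup T\ne\emptyset$. For $i\in\omega$ let $z_i^r\in Z$ ($r\in Q$), $a_i^t\in K$ ($t\in T$), $y_i^s\in K$ ($s\in Y$), and let $c^r,c^t\in K$ ($r\in Q$, $t\in T$) be "targets". Assume:

* (H1) the $z_i^r$ ($i\in\omega$, $r\in Q$) are pairwise distinct, and each $K_j$ contains only finitely many of them;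
* (H2) for every nonempty $\tau\subseteq T$ and all $j,k$, we have $\sum_{t\in\tau}a_i^t\in K_j+Z^{(k)}$ for only finitely many $i$;
* (H3) for all $s\in Y$ and all $j$, we have $y_i^s\in K_j$ for only finitely many $i$.

Then, after thinning simultaneously in $i$ (the new index is called $l$) and reindexing the chain:

* (T1) all targets are in $K_0$; $z_l^r,a_l^t,y_l^s\in K_{l+1}$; $y_l^s\notin K_l$;
* (T2) if $e\subseteq Q$ and $\tau\subseteq T$ are not both empty, $u\subseteq Z\setminus\{z_l^r:r\in Q\}$ and $|u|\le l+1$, then $\sum_{r\in e}z_l^r+\sum_{t\in\tau}a_l^t+\Sigma u\notin K_l$.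

Moreover, Lemma 4.2 applies to $b_l^r=z_l^r+c^r$, $b_l^t=a_l^t+c^t$, and the resulting chain $(K_j')$ satisfies:

* (L1) $z_l^r,a_l^t\in K_0'$, and $\lim_lz_l^r=c^r$, $\lim_la_l^t=c^t$ in $K_0'$;
* (L2) $Z\cap K_j'\subseteq K_j\cup\{z_l^r:l\in\omega,r\in Q\}$ for all $j$;
* (L3) all $K_j'$ are a.i.;
* (L4) every continuous character $\varphi$ of $K$ with $\varphi(z_l^r)\to\varphi(c^r)$ and $\varphi(a_l^t)\to\varphi(c^t)$ for all $r\in Q$, $t\in T$ extends to a continuous character of $K'$.

*Proof.*

**Step 1: thinning, to get (T1) and (T2).** Choose $j_0$ with all targets in $K_{j_0}$. Suppose that $j_l$ is given. *Claim: for all but finitely many $i$, we have $y_i^s\notin K_{j_l}$ for all $s\in Y$, and (T2) holds with $z_i^r,a_i^t,K_{j_l}$ in place of $z_l^r,a_l^t,K_l$, with the same bound $|u|\le l+1$.*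

The first part is (H3). Suppose that the second part fails for infinitely many $i$, with witnesses $e,\tau$ (fixed after thinning) and $u_i$. If $\tau\ne\emptyset$, then $\sum_\tau a_i^t\in K_{j_l}+Z^{(|Q|+l+1)}$ for infinitely many $i$, contradicting (H2). So $\tau=\emptyset$ and $e\ne\emptyset$. By (H1) we may drop finitely many $i$ so that no $z_i^r$ is in $K_{j_l}$. Removing from $u_i$ its elements in $K_{j_l}$ changes the sum only by an element of $K_{j_l}$, so we may assume $u_i\subseteq Z\setminus K_{j_l}$. Let $v_i=\{z_i^r:r\in e\}\cup u_i$; the union is disjoint, since $u_i$ avoids the $z_i^r$. So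
$$v_i\subseteq Z\setminus K_{j_l},\qquad|v_i|\le|Q|+l+1,\qquad\Sigma v_i\in K_{j_l}.$$
A given finite set equals $v_i$ for only finitely many $i$, because it would contain $z_i^r$ ($r\in e$) and these are distinct for distinct $i$. So after thinning the $v_i$ are distinct and form a $\Delta$-system with root $R$. At most one $v_i$ equals $R$; drop it. Partition the remaining indices into infinitely many pairs $\{i,i'\}$. The sets $(v_i\setminus R)\cup(v_{i'}\setminus R)$ are nonempty, pairwise disjoint, of bounded size and contained in $Z\setminus K_{j_l}$. Their sums are $\Sigma v_i+\Sigma v_{i'}\in K_{j_l}$, because $\Sigma R$ cancels. This contradicts that $K_{j_l}$ is a.i., and the claim is proved.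

Choose $i_l$ as in the claim, larger than $i_{l-1}$, and then $j_{l+1}>j_l$ such that $K_{j_{l+1}}$ contains all $z_{i_l}^r,a_{i_l}^t,y_{i_l}^s$. Renaming $K_{j_l}$ as $K_l$ and $i_l$ as $l$ gives (T1) and (T2).

**Step 2: applying Lemma 4.2, to get (L1) and (L4).** Take $P=Q\cup T$. By (T1), $b_l^r,b_l^t\in K_{l+1}$. A nontrivial sum of $b$'s with index $l$ differs by an element of $K_0$ from $\sum_ez_l^r+\sum_\tau a_l^t$ with $(e,\tau)\ne(\emptyset,\emptyset)$, and this is not in $K_l$ by (T2) with $u=\emptyset$. So the $b$'s with index $l$ are independent modulo $K_l$ and the lemma applies. (L1) is Lemma 4.2(ii), as the targets lie in $K_0\le K_0'$. For (L4), convergence in $\mathbb F_2$ means that $\varphi(b_l^r)=0$ and $\varphi(b_l^t)=0$ for almost all $l$; use Lemma 4.2(iii).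

By Lemma 4.2(i), and since targets lie in $K_0\le K_j$, every element of $K_j'\cap K$ has the form
$$w+\sum_{l\in F}\Bigl(\sum_{r\in e_l}z_l^r+\sum_{t\in\tau_l}a_l^t\Bigr),\qquad w\in K_j,\ F\text{ finite},\ (e_l,\tau_l)\ne(\emptyset,\emptyset)\text{ for }l\in F.\tag{2}$$

**Step 3: no unwanted members of $Z$ enter (L2).** Let $v\in Z\cap K_j'$ be none of the $z_l^r$, and write it as in (2). Suppose $F\neq\emptyset$ and $l=\max F\ge j$. Then $w$ and all terms with smaller index are in $K_l$, so $\sum_{e_l}z_l^r+\sum_{\tau_l}a_l^t+v\in K_l$. This contradicts (T2) with $u=\{v\}$. So $F\subseteq\{0,\dots,j-1\}$, all terms lie in $K_j$ by (T1), and $v\in K_j$.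

**Step 4: almost independence is preserved (L3).** Suppose that $\mathcal U$ is an infinite family of pairwise disjoint nonempty $u\subseteq Z\setminus K_j'$ with $|u|\le k$ and $\Sigma u\in K_j'$. All $z_l^r$ are in $K_0'$, so every $u\in\mathcal U$ avoids all of them. Write $\Sigma u$ as in (2) and let $\mu=\max(j,k)$. If $F\ne\emptyset$ and $l=\max F\ge\mu$, then $\sum_{e_l}z_l^r+\sum_{\tau_l}a_l^t+\Sigma u\in K_l$ with $|u|\le k\le l+1$, contradicting (T2). So
$$\Sigma u\in L:=K_j+\langle z_l^r,a_l^t:l<\mu,\ r\in Q,\ t\in T\rangle.$$
The group $L/K_j$ is finite, so infinitely many $u\in\mathcal U$ have their sums in one coset of $K_j$. Unions of disjoint pairs of these give an infinite family of pairwise disjoint nonempty sets of size at most $2k$, contained in $Z\setminus K_j'\subseteq Z\setminus K_j$, with sums in $K_j$. This contradicts that $K_j$ is a.i. $\square$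

**Remark 5.2 (new points).** Often the targets should be fresh. Let $P=\langle p_1,\dots,p_h\rangle$ with free new generators ($h\ge0$), and replace $K_j$ by $K_j\oplus P$ ($P$ finite and discrete) and $K$ by $K\oplus P$. Since $Z\subseteq K$ and $K\cap(K_j\oplus P)=K_j$, almost independence is preserved: a set $u\subseteq Z\setminus(K_j\oplus P)$ is contained in $Z\setminus K_j$, and $\Sigma u\in K_j\oplus P$ means $\Sigma u\in K_j$. In the same way (H1)–(H3), for sequences in $K$, are preserved. Also $Z\cap(K_j\oplus P)=Z\cap K_j$, and continuous characters extend with arbitrary values at the $p_i$.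

## 6. Systems: which selections may be locked

Let $\Phi=(\varphi_\iota)_{\iota\in I}$ be a family of characters. A family or sequence of elements is **$\Phi$-null** if each $\varphi_\iota$ vanishes at all but finitely many of its members.

One might want to keep, at every stage, the condition "no infinite column-finite $f$ makes all $(x^s_d)_{d\in f}$ $\Phi$-null". With countable $\Phi=\{\varphi_0,\varphi_1,\dots\}$ this is impossible: since columns are null, for each $m$ there is $k_m$ such that $\varphi_0,\dots,\varphi_m$ vanish at all $x^s_{(m,k_m)}$, $s\le n$, and $f=\{(m,k_m):m\in\omega\}$ violates the condition. What we can forbid is that such an $f$ is *locked*. If $\Phi$ separates points, then on each compact $K_j$ the characters in $\Phi$ induce the topology of $K_j$, so a $\Phi$-null sequence of distinct elements of $K_j$ converges to $0$ in $K_j$, and this can never be undone. We forbid that even *one* of the $n+1$ families is locked in this way while the others are $\Phi$-null.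

**Definition (system).** A *system* $\mathcal S$ consists of a chain $(K_j)$ on $K$, a family $\Phi=(\varphi_\iota)_{\iota\in I}$ of continuous characters with $I$ countable, and pairwise distinct nonzero elements $x_d^s\in K$ ($0\le s\le n$, $d\in D$), with $Z=\{x_d^s\}$, such that

* (S0) $\Phi$ separates the points of $K$;
* (S1) for each $m$ there is $j$ such that all $x^s_{(m,k)}$ ($s\le n$, $k\in\omega$) lie in $K_j$ and $\lim_kx^s_{(m,k)}=0$ in $K_j$ for each $s$;
* (S2) every $K_j$ is a.i.;
* (S3) there is no infinite column-finite $f\subseteq D$ such that $(x^s_d)_{d\in f}$ is $\Phi$-null for **every** $s\le n$ and, for **some** $s\le n$ and some $j$, $x_d^s\in K_j$ for all $d\in f$.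

A system $\mathcal S'$ *extends* $\mathcal S$ if it has the same $x_d^s$, its chain extends that of $\mathcal S$, $I\subseteq I'$, and $\varphi'_\iota|K=\varphi_\iota$ for $\iota\in I$. This relation is transitive. Reindexing the chain, or adding countably many continuous characters to $\Phi$, gives a system extending the given one; enlarging $\Phi$ only makes fewer families null.

**Example: the initial system $\mathcal S^0$.** Let $K_j=\mathbb F_2^{\{0,\dots,n\}\times j\times\omega}$ with the product topology, included in $K_{j+1}$ by extension by $0$. Let $x^s_{(m,k)}$ be the unit vector at $(s,m,k)$, and let $\Phi$ be any countable separating set of continuous characters (Fact 4.1(c)). (S0) is clear, and (S1) holds with $j=m+1$. The set $Z\setminus K_j$ consists of the unit vectors in columns $\ge j$ and is linearly independent modulo $K_j$, so (S2) holds. Finally, $K_j\cap Z$ lies in the first $j$ columns, so no infinite column-finite $f$ satisfies $x_d^s\in K_j$ for all $d\in f$, and (S3) holds.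

**What the next lemma is for.** It reduces the check that Lemma 5.1 leads from a system to a system to one condition about the targets that are $0$.

**Lemma 6.1.** Let $\mathcal S$ be a system. Let $(K_j')$ be obtained by applying Lemma 5.1 to the chain $(K_j\oplus P)$ as in Remark 5.2, and suppose that every $\varphi_\iota$ has been extended to a continuous character of $K'$. Let $\Phi'$ consist of these extensions and countably many further continuous characters, and let $\Phi'$ separate points. Then $((K_j'),\Phi')$, with the same $x_d^s$, is a system extending $\mathcal S$, provided that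

$(**)$ for each $r\in Q$ with $c^r=0$ there are no $s\le n$ and infinite column-finite $f\subseteq D$ with $\{x_d^s:d\in f\}\subseteq\{z_l^r:l\in\omega\}$ and all $(x_d^{s'})_{d\in f}$ ($s'\le n$) $\Phi'$-null.

*Proof.* (S0) is assumed. After reindexing, each $K_j$ is a topological subgroup of $K_j\oplus P$, and this of $K_j'$. So the new chain extends the old one, and (S1) is inherited. (S2) is (L3).

Suppose that $f$ violates (S3), with $x_d^s\in K_j'$ for all $d\in f$. By (L2) and Remark 5.2, each $x_d^s$ ($d\in f$) lies in $K_j$ (of the reindexed original chain) or is one of the $z_l^r$. As $Q$ is finite, after passing to an infinite subset of $f$ one of two cases holds.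

Either all $x_d^s$ ($d\in f$) lie in $K_j$. A $\Phi'$-null family in $K$ is $\Phi$-null, so $f$ violates (S3) for $\mathcal S$, a contradiction.

Or $\{x_d^s:d\in f\}\subseteq\{z_l^r:l\in\omega\}$ for one $r\in Q$. As the $x_d^s$ are distinct, these are infinitely many of the $z_l^r$. By (L1), $z_l^r\to c^r$ in $K_0'$, where every $\varphi\in\Phi'$ is continuous. Since $(x_d^s)_{d\in f}$ is $\Phi'$-null, every $\varphi\in\Phi'$ vanishes at $c^r$, so $c^r=0$. This contradicts $(**)$. $\square$

## 7. A normal form for sequences in $K^h$

**What this is for.** Before attaching a sequence of $h$-tuples, we separate the combinations that are far from $Z$ from those that are short sums of members of $Z$ up to an element of a fixed $K_j$, and we list the members of $Z$ involved.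

**Lemma 7.1.** Let $\mathcal S$ be a system and $(a_i^1,\dots,a_i^h)_i$ a sequence in $K^h$. After thinning and an invertible $\mathbb F_2$-linear change of the coordinates, there are $0\le m\le h$, an index $j$, a finite set $Q$ (empty if $m=0$), $z_i^r\in Z$ ($r\in Q$), $\varepsilon^t\subseteq Q$, $w_i^t\in K_j$ and $w^t\in K_j$ ($1\le t\le m$) such that

* (N1) for nonempty $\tau\subseteq\{m+1,\dots,h\}$ and all $j',k$, we have $\sum_\tau a_i^t\in K_{j'}+Z^{(k)}$ for only finitely many $i$;
* (N2) the $z_i^r$ satisfy (H1);
* (N3) $a_i^t=w_i^t+\sum_{r\in\varepsilon^t}z_i^r$ and $w_i^t\to w^t$ in $K_j$, for $t\le m$;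
* (N4) all sequences $(\varphi_\iota(z_i^r))_i$ and $(\varphi_\iota(a_i^t))_i$ ($\iota\in I$) converge.

*Examples in $\mathcal S^0$.* Let $d_i=(i,0)$ and $a_i=x^0_{d_i}+x^1_{d_i}$. Then $h=m=1$, $Q=\{0,1\}$, $z_i^0=x_{d_i}^0$, $z_i^1=x_{d_i}^1$, $\varepsilon^1=\{0,1\}$, $w_i^1=0$, after thinning for (N4). On the other hand, let $a_i=\sum_{k<i}x^0_{(i,k)}$. For $i\ge j'$ this is a sum of $i$ unit vectors outside $K_{j'}$, so it is not in $K_{j'}+Z^{(k)}$ once $i>k$. Here $m=0$.

*Proof.* For $e\in\mathbb F_2^h$ let $a_i^e=\sum_te_ta_i^t$. Go through the finitely many $e$. If for some $j,k$ we have $a_i^e\in K_j+Z^{(k)}$ for infinitely many $i$, thin to those $i$ and call $e$ *bounded*. Otherwise call $e$ *unbounded*; then for all $j,k$ this happens for only finitely many $i$. Both properties survive thinning. The bounded $e$ form a subspace: $0$ is bounded, and if $e,e'$ are bounded, then, with $j,j',k,k'$ as in the definition, $a_i^{e+e'}\in K_{\max(j,j')}+Z^{(k+k')}$ for all $i$, so $e+e'$ is not unbounded. Take a basis $e^1,\dots,e^m$ of this subspace, extend it to a basis $e^1,\dots,e^h$ of $\mathbb F_2^h$, and use $a^{e^1},\dots,a^{e^h}$ as new coordinates.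 A nonempty sum of the last $h-m$ coordinates corresponds to a vector outside the bounded subspace. This is (N1).

For $t\le m$ write $a_i^t=w_i^t+\Sigma u_i^t$ with $w_i^t\in K_j$, $u_i^t\subseteq Z$, $|u_i^t|\le k$, for common $j,k$. Let $U_i=\bigcup_tu_i^t$ (empty if $m=0$). Thin so that the $U_i$ form a $\Delta$-system with root $R$, the pairwise disjoint sets $U_i\setminus R=\{z_i^r:r<q\}$ have a fixed size $q$, and $u_i^t\cap R=R^t$ and $\{r:z_i^r\in u_i^t\}=\varepsilon^t$ do not depend on $i$. Thin further so that for each $r<q$ either some $K_{j'}$ contains all $z_i^r$ ($i\in\omega$), or each $K_{j'}$ contains $z_i^r$ for only finitely many $i$. Let $Q$ be the set of the $r$ of the second kind. Move $\Sigma R^t$ and the $z_i^r$ with $r\in\varepsilon^t\setminus Q$ into $w_i^t$, enlarging $j$, and replace $\varepsilon^t$ by $\varepsilon^t\cap Q$. The $z_i^r$ ($i\in\omega$, $r\in Q$) are distinct, and (N2) holds. Finally thin so that each $(w_i^t)_i$ converges in the compact metrizable group $K_j$, and diagonalize over the countable set $I$ to get (N4). $\square$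

## 8. Limits at new points, and characters against selections

**Proposition 8.1.** Let $\mathcal S$ be a system.

(A) For every sequence $(a_i)$ in $K$ there is a system $\mathcal S'$ extending $\mathcal S$ in which a subsequence of $(a_i)$ converges in some $K_j'$.

(B) For every coordinatewise $\Phi$-null sequence in $K^n$ there is a system $\mathcal S'$ extending $\mathcal S$ in which a subsequence converges coordinatewise to $0$ in some $K_j'$.

(C) For every infinite column-finite $f\subseteq D$ there is a system $\mathcal S'$ extending $\mathcal S$ in which not all $(x_d^s)_{d\in f}$ ($s\le n$) are $\Phi'$-null.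

*Proof of (C).* The point is that (S3) leaves room for a new character. If not all the families are $\Phi$-null, take $\mathcal S'=\mathcal S$. If all are, then for each $j$ the set $\{d\in f:x_d^0\in K_j\}$ is finite, since otherwise it would violate (S3). So after reindexing there are $d_l\in f$ with $x^0_{d_l}\in K_{l+1}\setminus K_l$ for all $l$. The $d_l$ are distinct. By Fact 4.1(b) there is a continuous character $\psi$ with $\psi(x_{d_l}^0)=1$ for all $l$. Add $\psi$ to $\Phi$. $\square$

*Proof of (A).* We attach everything to fresh, hence nonzero, points. Take the normal form with $h=1$.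

If $m=1$ and $Q=\emptyset$, then $a_i=w_i^1$ converges in $K_j$; take $\mathcal S'=\mathcal S$.

If $m=1$ and $Q\ne\emptyset$, adjoin new points $p^r$ ($r\in Q$) as in Remark 5.2, with $\varphi_\iota(p^r)=\lim_i\varphi_\iota(z_i^r)$. Apply Lemma 5.1 with $T=Y=\emptyset$ and $c^r=p^r$; (H1) is (N2). Then $a_l=w_l^1+\sum_{r\in\varepsilon^1}z_l^r$ converges in some $K_j'$.

If $m=0$, adjoin one new point $p$ with $\varphi_\iota(p)=\lim_i\varphi_\iota(a_i)$, and apply Lemma 5.1 with $Q=Y=\emptyset$, $T=\{1\}$ and target $p$; (H2) is (N1). Then $a_l\to p$ in $K_0'$.

In the last two cases the $\varphi_\iota$ extend by (L4). Add countably many characters that separate points (Fact 4.1(c)). All targets $c^r$ ($r\in Q$) are nonzero, so $(**)$ is vacuous, and Lemma 6.1 applies. $\square$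

## 9. Sending $n$ coordinates to $0$: the rank count

*Proof of (B).* Take the normal form with $h=n$. Hypothesis and conclusion are invariant under an invertible change of coordinates, so we use the new coordinates. Thus all $(a_i^t)_i$ are $\Phi$-null.

**Step 1: choosing targets so that few of them are $0$.** We look for $c^r$ ($r\in Q$) with $\sum_{r\in\varepsilon^t}c^r=w^t$ for $t\le m$.

The system is consistent: if $\tau\subseteq\{1,\dots,m\}$ and $\sum_{t\in\tau}\varepsilon^t=0$ in $\mathbb F_2^Q$, then by (N3) $\sum_\tau a_i^t=\sum_\tau w_i^t\to\sum_\tau w^t$ in $K_j$. The left side is $\Phi$-null and the $\varphi_\iota$ are continuous on $K_j$, so every $\varphi_\iota$ vanishes at $\sum_\tau w^t$, and $\sum_\tau w^t=0$ by (S0). Hence $\varepsilon^t\mapsto w^t$ defines a linear map $\theta:E\to K$ on $E=\langle\varepsilon^1,\dots,\varepsilon^m\rangle\le\mathbb F_2^Q$.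

By Gaussian elimination, $E$ has a basis $(\eta^b)_{b\in B}$ with $B\subseteq Q$ and $\eta^b\cap B=\{b\}$. So $|B|=\dim E\le m\le n$. Adjoin new points $p^r$ ($r\in Q\setminus B$) with $\varphi_\iota(p^r)=\lim_i\varphi_\iota(z_i^r)$, let $P$ be their span, and put
$$c^r=p^r\quad(r\in Q\setminus B),\qquad c^b=\theta(\eta^b)+\sum_{r\in\eta^b\setminus\{b\}}p^r\quad(b\in B).\tag{3}$$
Then $\sum_{r\in\eta}c^r=\theta(\eta)$ for $\eta=\eta^b$, hence by linearity for all $\eta\in E$. In particular $\sum_{r\in\varepsilon^t}c^r=w^t$.

The characters agree with these targets: $\varphi_\iota(z_i^r)\to\varphi_\iota(c^r)$ for all $r\in Q$. This is clear for $r\notin B$. For $b\in B$ write $\eta^b=\sum_{t\in\tau}\varepsilon^t$. Then $\sum_{r\in\eta^b}z_i^r=\sum_{t\in\tau}(a_i^t+w_i^t)$, and $\varphi_\iota$ of this tends to $\varphi_\iota(\sum_\tau w^t)=\varphi_\iota(\theta(\eta^b))$. So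
$$\varphi_\iota(z_i^b)\to\varphi_\iota(\theta(\eta^b))+\sum_{r\in\eta^b\setminus\{b\}}\varphi_\iota(p^r)=\varphi_\iota(c^b).$$

Let $R_0=\{r\in Q:c^r=0\}$. The $p^r$ are nonzero, so $R_0\subseteq B$ and
$$|R_0|\le n.\tag{4}$$

In the example $n=1$, $a_i=x_{d_i}^0+x_{d_i}^1$ with $w^1_i=0$, we have $E=\langle\{0,1\}\rangle$. We may take $B=\{0\}$, and (3) gives $c^1=p$ and $c^0=p$, as in Section 3.

**Step 2: thinning, to see which array elements at the indices of $R_0$ are being attached.** Write $z_i^r=x_{d_i^r}^{s(r)}$, with $s(r)$ independent of $i$ after thinning. For fixed $r$ the $d_i^r$ ($i\in\omega$) are distinct, and $\{d_i^r:i\in\omega\}$ is column-finite: by (S1) the elements of a column lie in one $K_j$, which contains only finitely many $z_i^r$. Thin so that for all $r\in R_0$ and $s\le n$ all the sequences $(\varphi_\iota(x^s_{d_i^r}))_i$ ($\iota\in I$) converge, and either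

(a) there is $r'\in Q$ with $x^s_{d_i^r}=z_i^{r'}$ for all $i$, or

(b) $x^s_{d_i^r}\notin\{z_{i'}^{r'}:i'\in\omega,r'\in Q\}$ for all $i$.

To achieve this alternative, first thin so that for each triple $(r,s,r')$ the equality $x^s_{d_i^r}=z_i^{r'}$ holds for all $i$ or for no $i$. If for some $r'$ it holds for all $i$, we have (a). Next, join $i\ne i'$ by an edge if $x^s_{d_i^r}=z_{i'}^{r'}$ or $x^s_{d_{i'}^r}=z_i^{r'}$ for some $r\in R_0$, $s\le n$, $r'\in Q$. Given $i,r,s,r'$, at most one $i'$ satisfies the first equation, since the $z$'s are distinct. At most one $i'$ satisfies the second, since the $x$'s are distinct and the $d_{i'}^r$ are distinct. So every vertex has finite degree, and one can choose an infinite independent set greedily. Thin to it. Then whenever (a) fails for $(r,s)$, (b) holds.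

**Step 3: the count.** Fix $r\in R_0$. Different $s$ of type (a) have different $r'$, because $x^s_{d_i^r}\neq x^{s'}_{d_i^r}$ for $s\ne s'$. If all $n+1$ values of $s$ were of type (a) with $r'\in R_0$, then $|R_0|\ge n+1$, against (4). So *some $s\le n$ is of type (a) with $r'\notin R_0$, or of type (b)*.

Call $r\in R_0$ *harmless of the first kind* if $\lim_i\varphi_\iota(x^s_{d_i^r})=1$ for some $s$ and $\iota$. Call it *harmless of the second kind* if some $s$ is of type (a) with $r'\notin R_0$. Let $R_1\subseteq R_0$ be the set of the $r$ that are harmless of neither kind. For $r\in R_1$ choose $s^*(r)$ of type (b), and put $y_i^r=x_{d_i^r}^{s^*(r)}$.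

For $r\in R_1$ all the sequences $(x^s_{d_i^r})_i$, $s\le n$, are $\Phi$-null, since the limits exist and are not $1$. So each $K_j$ contains $y_i^r$ for only finitely many $i$: otherwise the set of the $d_i^r$ with $y_i^r\in K_j$ would be infinite and column-finite and would violate (S3).

**Step 4: the extension.** If $Q=\emptyset$ and $m=n$, then for each $t$ we have $a_i^t=w_i^t\to w^t=\theta(\varepsilon^t)=\theta(0)=0$, and $\mathcal S'=\mathcal S$ will do. Otherwise $Q\ne\emptyset$ or $m<n$. Apply Lemma 5.1 to the chain $(K_j\oplus P)$ with the following data: $Q$; $T=\{m+1,\dots,n\}$ (taken disjoint from $Q$); targets $c^r$ from (3) for $r\in Q$ and $c^t=0$ for $t\in T$; auxiliary sequences $y^r$ ($r\in R_1$), indexed by a disjoint copy $Y$ of $R_1$. With Remark 5.2, (H1) is (N2), (H2) is (N1), and (H3) is the end of Step 3. The characters in $\Phi$ extend by (L4), because $\varphi_\iota(z_i^r)\to\varphi_\iota(c^r)$ by Step 1 and $\varphi_\iota(a_i^t)\to0$ by hypothesis.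

Let $r\in R_1$. By (T1), $y_l^r\in K_{l+1}\oplus P\le K_{l+1}'$ and $y_l^r\notin K_l\oplus P$ (with the reindexed chain). Moreover $y_l^r\in Z$ is none of the $z$'s, by (b). So $y_l^r\notin K_l'$ by (L2), and $y_l^r\in K_{l+1}'\setminus K_l'$ for all $l$. By Fact 4.1(b) there is a continuous character $\psi_r$ of $K'$ with $\psi_r(y_l^r)=1$ for all $l$. Let $\Phi'$ consist of the extensions of the $\varphi_\iota$, the $\psi_r$ ($r\in R_1$), and countably many characters separating points.

**Step 5: condition $(**)$.** Let $r\in R_0$, $s\le n$, and let $f$ be infinite with $\{x_d^s:d\in f\}\subseteq\{z_l^r:l\in\omega\}$. As $z_l^r=x^{s(r)}_{d_l^r}$ and the $x$'s are distinct, $f\subseteq\{d_l^r:l\in\omega\}$.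

If $r$ is harmless of the first kind, some $\varphi_\iota$ is $1$ at $x_d^{s'}$ for some $s'$ and almost all $d\in f$. If $r$ is harmless of the second kind, there is $s'$ with $x_{d_l^r}^{s'}=z_l^{r'}\to c^{r'}\ne0$ in $K'_0$; some $\varphi\in\Phi'$ is $1$ at $c^{r'}$, hence at $x_d^{s'}$ for almost all $d\in f$. If $r\in R_1$, then $\psi_r(x_d^{s^*(r)})=1$ for all $d\in f$. In each case one of the families $(x_d^{s'})_{d\in f}$ is not $\Phi'$-null. So $(**)$ holds, and by Lemma 6.1 $\mathcal S'=((K'_j),\Phi')$ is a system extending $\mathcal S$.

**Step 6: the limits are $0$.** In a suitable $K_j'$ we have $a_l^t\to0$ for $t>m$ by (L1), and for $t\le m$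
$$a_l^t=w_l^t+\sum_{r\in\varepsilon^t}z_l^r\longrightarrow w^t+\sum_{r\in\varepsilon^t}c^r=w^t+w^t=0.\qquad\square$$

## 10. Systems at countable limit stages

**What this is for.** We need to continue through limits; the definition of a system was arranged so that this works.

**Lemma 10.1.** Let $\lambda<\omega_1$ be a limit ordinal and let $\mathcal S^\alpha$ ($\alpha<\lambda$) be systems, each extending the earlier ones. Then there is a system $\mathcal S^\lambda$ extending all of them, with $K^\lambda=\bigcup_{\alpha<\lambda}K^\alpha$, $I^\lambda=\bigcup_{\alpha<\lambda}I^\alpha$ and $\varphi_\iota^\lambda=\bigcup_\alpha\varphi_\iota^\alpha$ (the union over all $\alpha<\lambda$ with $\iota\in I^\alpha$).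

*Proof.* Choose $\alpha_0<\alpha_1<\cdots$ with supremum $\lambda$. Choose inductively $i_0,i_1,\dots$ such that $K_k^\lambda:=K_{i_k}^{\alpha_k}$ contains $K_{k-1}^\lambda$ and all $K_i^{\alpha_m}$ with $m,i\le k$, as topological subgroups. This is possible because each of these finitely many groups is a topological subgroup of some group of the chain of $\mathcal S^{\alpha_k}$.

*Chain.* $(K_k^\lambda)_k$ is a chain. Each $K_j^\alpha$ is a topological subgroup of some $K_i^{\alpha_m}$ with $\alpha_m\ge\alpha$, and this is a topological subgroup of $K_k^\lambda$ for $k\ge\max(m,i)$. So the chain is on $K^\lambda$ and extends all the earlier chains.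

*Continuity.* Let $\iota\in I^\lambda$ and $k\in\omega$. Take $\beta<\lambda$ with $\beta\ge\alpha_k$ and $\iota\in I^\beta$. Then $K_k^\lambda=K_{i_k}^{\alpha_k}$ is a topological subgroup of some $K_i^\beta$, on which $\varphi_\iota^\beta$ is continuous. So $\varphi_\iota^\lambda$ is continuous on $K_k^\lambda$.

*Axioms.* $I^\lambda$ is countable. (S0) holds, because two points of $K^\lambda$ lie in some $K^\alpha$ and $\Phi^\alpha$ separates them. (S1) is inherited. (S2) holds because each $K_k^\lambda$ is some $K_i^\alpha$, and whether a subgroup is a.i. depends only on the subgroup and $Z$. If $f$ violated (S3) via $K_k^\lambda=K_{i_k}^{\alpha_k}$, it would violate (S3) for $\mathcal S^{\alpha_k}$, since $\Phi^\lambda$-null families in $K^{\alpha_k}$ are $\Phi^{\alpha_k}$-null. $\square$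

## 11. The $\diamondsuit$-construction of $G$

Let $(B_\delta)_{\delta<\omega_1}$ be a $\diamondsuit$-sequence. By CH, every system has $|K|\le\mathfrak c=\omega_1$, being a countable union of compact metrizable groups, and there are at most $\mathfrak c^\omega=\omega_1$ sequences in $K$. Let $\pi=(\pi_0,\pi_1):\omega_1\to\omega_1\times\omega_1$ be the inverse of Gödel's pairing function restricted to $\omega_1\times\omega_1$. It is a bijection with $\pi_0(\xi)\le\xi$. Let $(f_\xi)_{\xi<\omega_1}$ enumerate all infinite column-finite subsets of $D$.

We construct systems $\mathcal S^\xi$ ($\xi<\omega_1$), each extending the earlier ones. $\mathcal S^0$ is the initial system of Section 6, and limits are taken by Lemma 10.1. When $\mathcal S^\alpha$ is defined, choose surjections $e_\alpha:\omega_1\to(K^\alpha)^n$ and $\beta\mapsto\sigma_{\alpha,\beta}$ from $\omega_1$ onto $(K^\alpha)^\omega$. Put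
$$h_\xi=e_{\pi_0(\xi)}(\pi_1(\xi))\in(K^{\pi_0(\xi)})^n\subseteq(K^\xi)^n.$$
So $h_\eta\in(K^\xi)^n$ for $\eta<\xi$, and these codes are available at stage $\xi$.

*Step $\xi\to\xi+1$.* Perform in succession, each time extending the system obtained so far:

1. Let $A_\xi=\{h_\eta:\eta\in B_\xi\}\subseteq(K^\xi)^n$. Suppose that $0\notin A_\xi$, but $0$ is in the closure of $A_\xi$ with respect to the topology on $(K^\xi)^n$ induced by the countably many characters $\varphi_\iota$ ($\iota\in I^\xi$) applied to the coordinates. This topology is first countable, so there is a sequence in $A_\xi$ that is coordinatewise $\Phi^\xi$-null. Apply Proposition 8.1(B) to it.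
2. Apply (A) to the sequence $\sigma_{\pi_0(\xi),\pi_1(\xi)}$, which lies in $K^{\pi_0(\xi)}\subseteq K^\xi$.
3. Apply (C) to $f_\xi$.

The result is $\mathcal S^{\xi+1}$. Let $G=\bigcup_{\xi<\omega_1}K^\xi$, $I=\bigcup_{\xi<\omega_1}I^\xi$ and $\varphi_\iota=\bigcup_\xi\varphi_\iota^\xi:G\to\mathbb F_2$. Give $G$ the coarsest topology making all $\varphi_\iota$ continuous. The $\varphi_\iota$ separate points, so this is a Hausdorff boolean group topology, and $G$ is isomorphic to a subgroup of $\mathbb F_2^I$ with $|I|\le\omega_1$.

## 12. Sequential compactness, $G^n$, and $G^{n+1}$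

**Step 1: convergence in a compact group of a chain is kept.** *If a sequence converges to $c$ in some $K_j^\xi$, or in a group of a chain of one of the intermediate systems in step $\xi\to\xi+1$, then it converges to $c$ in $G$.* Given $\iota\in I$, choose $\zeta>\xi$ with $\iota\in I^\zeta$. The group in question is a topological subgroup of some $K_i^\zeta$, on which $\varphi_\iota$ is continuous. So $\varphi_\iota$ takes the value $\varphi_\iota(c)$ at almost all terms.

**Step 2: $G$ is sequentially compact, hence countably compact.** A sequence in $G$ has countably many terms, so it lies in some $K^\alpha$, and it is $\sigma_{\alpha,\beta}$ for some $\beta$. At the step $\xi$ with $\pi(\xi)=(\alpha,\beta)$ it acquired a subsequence converging in a compact group of the chain. By Step 1 this subsequence converges in $G$.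

**Step 3: $G^n$ is Fréchet.** Here $\diamondsuit$ is used to catch an arbitrary set at a countable stage. By translation let $0\in\overline A$, $A\subseteq G^n$. We may assume $0\notin A$; otherwise use a constant sequence. Let $B=\{\eta<\omega_1:h_\eta\in A\}$. The map $\eta\mapsto h_\eta$ is onto $G^n$, because $G^n=\bigcup_\alpha(K^\alpha)^n$ and $\pi$ is onto.

Let $\mathcal C$ be the set of limit ordinals $\delta<\omega_1$ such that for every finite $I_0\subseteq I^\delta$ there is $\eta\in B\cap\delta$ such that every $\varphi_\iota$, $\iota\in I_0$, vanishes at all coordinates of $h_\eta$. *The set $\mathcal C$ is closed and unbounded.* Recall that $I^\delta=\bigcup_{\alpha<\delta}I^\alpha$ for limit $\delta$.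

Closed: let $\delta$ be the supremum of an increasing sequence of $\delta_k\in\mathcal C$. A finite $I_0\subseteq I^\delta$ is contained in some $I^{\delta_k}$, and this gives $\eta\in B\cap\delta_k\subseteq B\cap\delta$ as required.

Unbounded: for each finite $I_0\subseteq I$ choose $\eta(I_0)\in B$ such that all $\varphi_\iota$, $\iota\in I_0$, vanish at all coordinates of $h_{\eta(I_0)}$. This is possible, as $0\in\overline A$ and every element of $A$ is some $h_\eta$ with $\eta\in B$. For $\alpha<\omega_1$ let $F(\alpha)<\omega_1$ be larger than $\alpha$ and than all $\eta(I_0)$ with $I_0\subseteq I^\alpha$ finite; there are only countably many of these. Starting from any $\delta_0<\omega_1$ put $\delta_{k+1}=F(\delta_k)$. Then $\delta=\sup_k\delta_k$ is a limit ordinal, each finite $I_0\subseteq I^\delta$ is contained in some $I^{\delta_k}$, and $\eta(I_0)<\delta_{k+1}<\delta$. So $\delta\in\mathcal C$.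

By $\diamondsuit$ choose $\delta\in\mathcal C$ with $B\cap\delta=B_\delta$. Then $A_\delta=\{h_\eta:\eta\in B\cap\delta\}\subseteq A$, so $0\notin A_\delta$. Because $\delta\in\mathcal C$, the point $0$ is in the closure of $A_\delta$ with respect to $\Phi^\delta$. So at step $\delta$, (B) provided a sequence in $A_\delta\subseteq A$ converging coordinatewise to $0$ in a compact group of the chain. By Step 1 it converges to $0$ in $G^n$. Hence $G^n$ is Fréchet. In particular $G$, which embeds in $G^n$, is Fréchet.

**Step 4: $G^{n+1}$ is not Fréchet.** We check the hypotheses of Lemma 2.1 for the arrays $x_d^s$ in $G$. These elements are nonzero, and $\lim_kx^s_{(m,k)}=0$ in $G$ by (S1) and Step 1. Let $f\subseteq D$ be infinite and column-finite. Then $f=f_\xi$ for some $\xi$. By (C) at step $\xi$, there are $s\le n$ and $\iota\in I^{\xi+1}\subseteq I$ such that $\varphi_\iota$ is nonzero at $x_d^s$ for infinitely many $d\in f$. As $\varphi_\iota$ is continuous on $G$, the family $(x_d^s)_{d\in f}$ is not null in $G$. So no infinite column-finite $f$ makes all the families null, and Lemma 2.1 shows that $G^{n+1}$ is not Fréchet. This proves Theorem 1.2,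 and with it Corollary 1.3. $\blacksquare$
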